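\title{Infinitely many annihilating meteors visit the origin}

\begin{abstract}
Balls of radius $\epsilon$ are centered at the points of a unit-intensity Poisson process in $\mathbb{R}^d$. Each moves at unit speed in an independent, uniformly chosen direction, and two balls that collide are both removed. We prove that for every $d\ge1$ and $\epsilon>0$, almost surely infinitely many balls cover the origin before they are removed, which confirms a conjecture stated in \cite{BFGJK}. The same holds simultaneously for all open targets and all open sets of directions. Moreover, every ball is eventually removed, while the lifetime of a typical ball has infinite mean. The dynamics is a greedy matching in a random labeled graph. In dimension one it is a matching of parentheses; for $d\ge2$ we pass from the infinite mean lifetime to infinitely many visits by a first-visitor inequality, a multiscale third-moment bound, and a decorrelation argument that slides the target along the path of the visitor.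
\end{abstract}

\section{The model and the results}\label{sec:intro}

Fix an integer $d\ge1$ and a radius $\epsilon>0$. Center a closed ball of radius $\epsilon$, called a \emph{meteor}, at each point of a Poisson process of unit intensity in $\mathbb{R}^d$. At time $0$ each meteor chooses a direction uniformly at random, independently of the other meteors and of the Poisson process, and it moves in this direction at unit speed. Two meteors that both still exist \emph{collide} at a time $t>0$ if their balls are disjoint just before $t$ and touch at time $t$; both are then removed, or \emph{annihilated}, at time $t$. In particular, balls that overlap at time $0$ do not interact while they continue to overlap. A meteor \emph{visits the origin} if its ball contains the origin at some time before its annihilation.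

This meteor model comes from \cite{BFGJK}, together with the conjecture that for every $d\ge1$ and every $\epsilon>0$, almost surely infinitely many distinct meteors visit the origin. We prove the conjecture. One could take it as an assumption that the dynamics of infinitely many meteors is well defined; we do not need to, since Proposition~\ref{prop:greedy} shows that almost surely exactly one evolution obeys the rules above.

Let $\sigma$ be the uniform probability measure on the sphere $S^{d-1}$, and let $\mu=\mathrm{Leb}\otimes\sigma$ on $\mathcal{S}=\mathbb{R}^d\times S^{d-1}$. The initial condition is a Poisson process $\eta$ on $\mathcal{S}$ with intensity $\mu$. The meteor $y=(y_0,w)\in\eta$ has center $y(t)=y_0+wt$ until its annihilation time $\tau_y\in(0,\infty]$. A \emph{typical meteor} is a meteor added to $\eta$ at a fixed point $z\in\mathcal{S}$. Writing $\eta+z$ for $\eta\cup\{z\}$, we let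
\[
\rho(t)=\mathbb{P}\bigl(\tau_z(\eta+z)>t\bigr)
\]
be the survival function of its lifetime, which does not depend on $z$ (Section~\ref{sec:insertion}). The name is justified by the Mecke formula recalled below: $\rho(t)$ is the expected number of meteors that start in a given set of unit volume and are alive at time $t$.

\begin{theorem}\label{thm:origin}
For all $d\ge1$ and $\epsilon>0$, almost surely infinitely many distinct meteors visit the origin before being annihilated.
\end{theorem}

\begin{theorem}\label{thm:targets}
For all $d\ge1$ and $\epsilon>0$, almost surely the following holds simultaneously for every $x\in\mathbb{R}^d$, every $r>0$ and every nonempty open $U\subset S^{d-1}$: infinitely many meteors with direction in $U$ have their center within distance $r$ of $x$ at some time before their annihilation.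
\end{theorem}

\begin{theorem}\label{thm:lifetime}
For all $d\ge1$ and $\epsilon>0$, almost surely every meteor is eventually annihilated, but the lifetime of a typical meteor has infinite mean: $\int_0^\infty\rho(t)\,dt=\infty$.
\end{theorem}

\subsection*{What one should expect}
Let $\kappa_{d-1}$ be the volume of the unit ball of $\mathbb{R}^{d-1}$, with $\kappa_0=1$. A meteor with direction $w$ reaches the origin during a time interval $I$ if it starts in a tube of cross section $\kappa_{d-1}\epsilon^{d-1}$ and length $|I|$, and it visits if it is still alive on arrival. So the expected number of meteors that first cover the origin during $I$ and are alive at that time is $\kappa_{d-1}\epsilon^{d-1}\int_I\rho(t)\,dt$; see \eqref{eq:mean-visits}. A finite mean lifetime would therefore disprove the conjecture, and everything depends on how fast $\rho$ decays.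

Here is a guess. A meteor meets potential partners at a constant rate $\lambda$, computed in \eqref{eq:rate}. If the two meteors of such an encounter were alive independently of each other, we would have $\rho'=-\lambda\rho^2$, that is $\rho(t)=1/(1+\lambda t)$. We neither prove nor use this formula, but it suggests the shape of all three theorems: $\rho$ tends to $0$, its integral diverges, and it diverges only logarithmically, each window $[K^{n-1},K^n)$ contributing a bounded expected number of visits. The conjecture is thus plausible and borderline.

There are two obstacles. First, the model is not monotone: an added meteor kills another one, which spares a third one, and so on (Example~\ref{ex:path}), so $\rho$ cannot be bounded below by comparison with a denser or sparser system. Second, an infinite expected number of visits does not give infinitely many visits: if window $n$ had $2^n$ visits with probability $2^{-n}$ and none otherwise, every window would have mean $1$, and yet by the Borel--Cantelli lemma only finitely many windows would be visited.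

Section~\ref{sec:dynamics} constructs the dynamics and describes the effect of adding one meteor. Section~\ref{sec:one} solves the case $d=1$ explicitly. Section~\ref{sec:lifetime} overcomes the first obstacle and proves Theorem~\ref{thm:lifetime}. Section~\ref{sec:visits} overcomes the second obstacle for $d\ge2$.

\section{The dynamics as a greedy matching}\label{sec:dynamics}

Throughout, $B(x,s)$ is the open ball, a \emph{configuration} is a set $\zeta\subset\mathcal{S}$ with finitely many points in $D\times S^{d-1}$ for every bounded $D\subset\mathbb{R}^d$, and $\zeta|_D=\zeta\cap(D\times S^{d-1})$. We use three standard properties of $\eta$.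
\begin{itemize}
\item \emph{Independence.} The restrictions $\eta|_D$ to disjoint Borel sets $D$ are independent.
\item \emph{Invariance.} The maps $(y_0,w)\mapsto(Oy_0+p,Ow)$, with $O$ orthogonal and $p\in\mathbb{R}^d$, preserve $\mu$ and hence the law of $\eta$. They respect the rules of the model and act transitively on $\mathcal{S}$.
\item \emph{Mecke formula.} For $k\ge1$ and measurable $F\ge0$,
\[
\mathbb{E}\sum F\bigl(y_1,\dots,y_k,\eta\setminus\{y_1,\dots,y_k\}\bigr)=\int\mathbb{E}\,F(y_1,\dots,y_k,\eta)\,\mu(dy_1)\cdots\mu(dy_k),
\]
where the sum is over $k$-tuples of distinct points of $\eta$.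
\end{itemize}

\subsection{Contact times}

All rates in this paper come from one computation.

\begin{lemma}[Tubes]\label{lem:tube}
Let $p,u\in\mathbb{R}^d$, $u\ne0$, and $s>0$. Consider the points $y_0$ with $|y_0-p|>s$ for which there is a first time $t>0$ with $|y_0-tu-p|\le s$. These are exactly the points
\[
y_0=p+\xi+\Bigl(\frac{\sqrt{s^2-|\xi|^2}}{|u|}+t\Bigr)u,\qquad \xi\perp u,\quad|\xi|\le s,\quad t>0,
\]
where $t$ is that first time, and in the coordinates $(t,\xi)$ Lebesgue measure is $|u|\,dt\,d\xi$. In particular, the set of $y_0$ whose first time lies in a Borel set $I\subset(0,\infty)$ has measure $\kappa_{d-1}s^{d-1}|u|\,|I|$.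
\end{lemma}

\begin{proof}
Write $y_0-p=\xi+a u/|u|$ with $\xi\perp u$ and $a\in\mathbb{R}$; Lebesgue measure is $da\,d\xi$ (for $d=1$, $\xi=0$ and $d\xi$ is the unit mass). Since $|y_0-t'u-p|^2=|\xi|^2+(a-t'|u|)^2$, the point starts at distance greater than $s$ and comes within distance $s$ at a positive time if and only if $|\xi|\le s$ and $a>\sqrt{s^2-|\xi|^2}$. The first time is then $t=(a-\sqrt{s^2-|\xi|^2})/|u|$, and $da=|u|\,dt$ for fixed $\xi$.
\end{proof}

For $y,z\in\mathcal{S}$ the function $h(t)=|y(t)-z(t)|$ is convex. Suppose $h(t)=2\epsilon$ and $h>2\epsilon$ just before $t>0$. If $h(s)\le2\epsilon$ for some $s<t$, convexity would give $h\le2\epsilon$ on $[s,t]$; hence $h>2\epsilon$ on all of $[0,t)$. So two meteors can collide only if $h(0)>2\epsilon$, and only at the first time at which $h\le2\epsilon$. If this time exists we call it $c(y,z)$, and we call $\{y,z\}$ an \emph{edge} with \emph{label} $c(y,z)$; otherwise $c(y,z)=\infty$. Meteors with $|y_0-z_0|\le2\epsilon$ form no edge: they never interact, even after they separate.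

Let $z=(z_0,v)$ and $y=(y_0,w)$. Then $y(t)-z(t)=y_0-t(v-w)-z_0$. There is no edge if $w=v$, and for $w\ne v$ Lemma~\ref{lem:tube} applies with $p=z_0$, $u=v-w$, $s=2\epsilon$. Integrating over $w$,
\begin{equation}\label{eq:rate}
\mu\{y:c(z,y)\in I\}=\lambda|I|\quad\text{for Borel }I\subset(0,\infty),\qquad\lambda=(2\epsilon)^{d-1}\kappa_{d-1}\int|v-w|\,\sigma(dw)>0,
\end{equation}
and $\lambda$ does not depend on $z$ because $\sigma$ is invariant under orthogonal maps.

The rules of the model now read: the endpoints of an edge $\{y,z\}$ are removed together at time $c(y,z)$ if and only if neither was removed earlier, and there are no other removals. Call an edge \emph{active} if a removal takes place along it, let $\mathcal{A}$ be the set of active edges, and write $f\prec e$ if the edges $f\neq e$ share a vertex and $f$ has the smaller label. The rules say exactly that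
\begin{equation}\label{eq:greedy}
e\in\mathcal{A}\quad\Longleftrightarrow\quad\text{no }f\prec e\text{ belongs to }\mathcal{A}.
\end{equation}
In a finite graph with distinct labels, \eqref{eq:greedy} is the greedy matching: scan the edges by increasing label, and accept an edge if both its endpoints are still free.

\begin{example}\label{ex:path}
Take the abstract path $b,y,y',b'$ with labels $1,2,3$ on its three consecutive edges. On the vertices $y,y'$ alone, the greedy matching is $\{y,y'\}$. Adding $b$ changes it to $\{b,y\}$, and $y'$ now survives. Adding $b'$ as well gives $\{b,y\}$ and $\{y',b'\}$: the vertex $b'$ is removed by a vertex that is alive at time $3$ only because of $b$.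
\end{example}

\subsection{Chains, existence and uniqueness}

In $\eta$ there is no edge with smallest label, so the scan has no starting point. We need to know that the recursion \eqref{eq:greedy}, which looks backward in time, terminates. The fate of $z$ depends on the meteors it would meet, whose fates depend on the meteors they would meet \emph{earlier}, and so on. This is captured by the following notion. A \emph{chain of length $k\geq 1$ from $z$ up to time $t$} in a configuration $\zeta$ is a sequence of distinct points $y_1,\dots,y_k\in\zeta\setminus\{z\}$ with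
\[
t\ge c(z,y_1)>c(y_1,y_2)>\dots>c(y_{k-1},y_k).
\]
An initial segment of a chain is a chain. For fixed $z$, apply the Mecke formula and integrate over $y_k,\dots,y_1$ in this order; by \eqref{eq:rate} each integration replaces $\mu(dy_i)$ by $\lambda\,dt_i$, where $t_i$ is the $i$-th label. The ordering of the labels restricts $(t_1,\dots,t_k)$ to a simplex of volume $t^k/k!$, and with $k!\ge(k/e)^k$ we get
\begin{equation}\label{eq:chains}
\mathbb{E}\,\#\{\text{chains of length }k\text{ from }z\text{ up to }t\text{ in }\eta\}\le\frac{(\lambda t)^k}{k!}\le\Bigl(\frac{e\lambda t}{k}\Bigr)^k\le e^{-k}\quad\text{if }k\ge e^2\lambda t,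
\end{equation}
the first two inequalities being valid for all $k$.

Call a configuration \emph{regular} if distinct edges have distinct labels and each of its points has finitely many chains up to each time $t$. Subsets of regular configurations are regular.

\begin{lemma}\label{lem:regular}
Almost surely $\eta$ is regular. For every $z\in\mathcal{S}$, almost surely $\eta+z$ is regular. For every $z\in\mathcal{S}$ and $\mu$-almost every $y$, almost surely $\eta+y+z$ is regular.
\end{lemma}

\begin{proof}
By \eqref{eq:chains}, the expected number of chains from a fixed $z$ up to $t$ is at most $e^{\lambda t}$. So the probability that $z$ has infinitely many chains up to some integer time is $0$, and by the Mecke formula the expected number of points of $\eta$ with this defect is $0$. Two distinct edges involve three or four points, one of which, say $y$, belongs to only one of the two edges. In the Mecke formula for the expected number of pairs of edges with equal labels, integrate over $y$ first: by \eqref{eq:rate} the set of $y$ that give a prescribed label is $\mu$-null. Hence $\eta$ is almost surely regular.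

Consequently $0=\mathbb{E}\sum_{z\in\eta}\mathbf{1}\{\eta\text{ is not regular}\}=\int\mathbb{P}(\eta+z\text{ is not regular})\,\mu(dz)$. The integrand does not depend on $z$ by invariance, so it vanishes. Summing over pairs of points instead, we find that $\int\mathbb{P}(\eta+y+z\text{ is not regular})\,\mu(dy)$ vanishes for $\mu$-almost every $z$, and again it does not depend on $z$.
\end{proof}

For $y\in\zeta$ let $V_t(y)$ be the set consisting of $y$ and all points that lie on chains from $y$ up to $t$ in $\zeta$.

\begin{proposition}\label{prop:greedy}
Let $\zeta$ be regular. There is no infinite sequence of edges $f_0\succ f_1\succ\cdots$, and exactly one set $\mathcal{A}=\mathcal{A}(\zeta)$ of edges satisfies \eqref{eq:greedy}. Two edges of $\mathcal{A}$ never share a vertex. Let $\tau_y(\zeta)$ be the label of the active edge at $y$, and $\infty$ if there is none. If $y\in\zeta$, $t>0$ and $V_t(y)\subset\zeta'\subset\zeta$, then $\tau_y(\zeta)\le t$ if and only if $\tau_y(\zeta')\le t$.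
\end{proposition}

\begin{proof}
Fix $y\in\zeta$ and $t>0$. Let $\mathcal{D}$ be the set of edges $f$ for which there is a sequence $f_0\succ f_1\succ\dots\succ f_j=f$, $j\ge0$, where $f_0$ contains $y$ and has label at most $t$. We claim that both endpoints of every $f\in\mathcal{D}$ lie in $V_t(y)$.

By induction on $j$, the edge $f_j$ is the last step of a walk $y=u_0,u_1,\dots,u_k$ along edges with strictly decreasing labels, all at most $t$. This is true for $j=0$ with $k=1$. If $f_j=\{u_{k-1},u_k\}$, then $f_{j+1}$ contains $u_k$, and prolongs the walk, or it contains $u_{k-1}$, and replaces the last step; in both cases the labels still decrease. Cutting the loops out of a walk keeps the labels decreasing and keeps the endpoints. Applied to the walks from $y$ to $u_{k-1}$ and from $y$ to $u_k$, this shows that each of these two points is $y$ or the last point of a chain from $y$ up to $t$. The claim follows.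

By regularity $V_t(y)$ is finite, hence so is $\mathcal{D}$. An infinite sequence $f_0\succ f_1\succ\cdots$ would consist of distinct edges of such a set $\mathcal{D}$, so there is none, and \eqref{eq:greedy} defines $\mathcal{A}$ by recursion along $\prec$ in exactly one way. If two active edges shared a vertex, their labels would be distinct and the larger one would violate \eqref{eq:greedy}. Finally, let $V_t(y)\subset\zeta'\subset\zeta$. All edges of $\mathcal{D}$ are edges of $\zeta'$, and for $e\in\mathcal{D}$ every $f\prec e$ in $\zeta$ belongs to $\mathcal{D}$. So the recursion on $\mathcal{D}$ is the same in $\zeta$ and in $\zeta'$, and $\mathcal{D}$ contains all edges at $y$ with label at most $t$.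
\end{proof}

We refer to induction along $\prec$ freely from now on. Note that $\tau_y(\zeta)\ge c$ means that $y$ is alive just before time $c$. The last statement of the proposition also settles measurability: if $\zeta+y$ is regular, then $\mathbf{1}\{\tau_y(\zeta+y)\le t\}$ equals its value in the finite configuration $\zeta|_{B(0,N)}+y$ for all large $N$, and there it results from finitely many comparisons of labels.

\subsection{Adding one meteor}\label{sec:insertion}

The Mecke formula turns sums over meteors into integrals over an added meteor, so we must compare $\zeta+y$ with $\zeta$. The two evolutions may differ forever after $y$ is annihilated, but until then $y$ is invisible.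

\begin{lemma}[Insertion]\label{lem:insertion}
Let $y\notin\zeta$, let $\zeta+y$ be regular, and let
\[
s=\min\{c(y,z):z\in\zeta,\ c(y,z)<\infty,\ \tau_z(\zeta)\ge c(y,z)\},\qquad\min\emptyset=\infty .
\]
Then $\tau_y(\zeta+y)=s$; if $s<\infty$, the partner of $y$ is the point $z$ that attains the minimum. The removals of points of $\zeta$ at times less than $s$ are the same in $\zeta$ and in $\zeta+y$.
\end{lemma}

\begin{proof}
The minimum is attained when the set is nonempty, because $y$ has finitely many edges with label at most $t$ (chains of length $1$). We show by induction along $\prec$ that an edge of $\zeta+y$ with label less than $s$ is active in $\zeta+y$ if and only if it is an active edge of $\zeta$; in particular it is not active if it contains $y$. Let $e$ be an edge inside $\zeta$. The edges $f\prec e$ inside $\zeta$ have the same status in both configurations, and those that contain $y$ are not active, so $e$ has the same status in both. Let $e=\{y,z\}$ have label $c<s$. Then $\tau_z(\zeta)<c$, so some active edge $f$ of $\zeta$ contains $z$ and satisfies $f\prec e$. By induction $f$ is active in $\zeta+y$, so $e$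 is not.

If $s=\infty$ we are done. If $s=c(y,z)<\infty$, then no edge at $y$ with smaller label is active in $\zeta+y$, and no edge at $z$ with smaller label is, since $\tau_z(\zeta)\ge s$. So $\{y,z\}$ is active.
\end{proof}

For $t\in[0,\infty)$ put
\[
g_y(t)=g_y(t;\zeta)=\mathbf{1}\{\tau_y(\zeta+y)>t\},
\]
with the convention $g_y=0$ if $\zeta+y$ is not regular; the configuration is $\eta$ when it is omitted. By Lemma~\ref{lem:regular} and Fubini's theorem, almost surely $\eta+y$ is regular for $\mu$-almost every $y$, so the convention does not affect integrals over $y$. The function $g_y$ is nonincreasing in $t$, and $\rho(t)=\mathbb{E}\,g_z(t)$ does not depend on $z$ by invariance. Since $z$ survives if no point of $\eta$ has $c(z,y)\le t$, we have $\rho(t)\ge e^{-\lambda t}>0$ by \eqref{eq:rate}.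

\section{Dimension one: matching parentheses}\label{sec:one}

For $d=1$ the directions are $\pm1$ with probability $\frac12$ each. A right-moving meteor ($+$) at $p$ and a left-moving meteor ($-$) at $m$ form an edge if and only if $m-p>2\epsilon$, with label $(m-p-2\epsilon)/2$, and equal directions form no edge. The radius disappears if we record each meteor by its front: $p'=p+\epsilon$ for $+$ and $m'=m-\epsilon$ for $-$. The sets $\Pi^+$ and $\Pi^-$ of fronts are independent Poisson processes of intensity $\frac12$; there is an edge if and only if $p'<m'$, with label $(m'-p')/2$. A $+$ meteor with $p'<0$ first contains the origin at time $-p'$, and a $-$ meteor with $m'>0$ at time $m'$.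

Read $+$ as an opening and $-$ as a closing parenthesis. To describe the matching of parentheses, let $Z:\mathbb{R}\to\mathbb{Z}$ be the right-continuous function with $Z(0)=0$ and $Z(x)-Z(x')=|\Pi^+\cap(x',x]|-|\Pi^-\cap(x',x]|$ for $x'<x$. The set $\Pi^+\cup\Pi^-$ is a Poisson process of intensity $1$ whose points carry independent fair signs; almost surely $0$ is not a point. On each side of $0$, $Z$ is a simple random walk, so by recurrence it almost surely takes every integer value at arbitrarily large and at arbitrarily negative $x$. For each integer $h$, the jumps from $h$ to $h+1$ and the jumps from $h+1$ to $h$ alternate, and there are infinitely many on both sides. Pair each jump from $h$ to $h+1$ with the next jump from $h+1$ to $h$. This gives a perfect matching $\mathcal{M}$ of $\Pi^+$ with $\Pi^-$, and all its pairs are edges.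

\begin{lemma}\label{lem:paren}
Almost surely $\mathcal{A}(\eta)=\mathcal{M}$.
\end{lemma}

\begin{proof}
By uniqueness in Proposition~\ref{prop:greedy} it suffices to check \eqref{eq:greedy} for $\mathcal{M}$. A pair in $\mathcal{M}$ shares no vertex with another pair in $\mathcal{M}$. Let $e=\{p',m'\}\notin\mathcal{M}$ with $p'<m'$; we need $f\in\mathcal{M}$ with $f\prec e$. Let $m_1'$ be the partner of $p'$. If $m_1'<m'$, take $f=\{p',m_1'\}$. Let $m_1'>m'$. If $Z$ jumps from $h$ to $h+1$ at $p'$, then $Z\ge h+1$ on $[p',m_1')$, so at $m'$ it jumps from $h'+1$ to $h'$ with $h'\ge h+1=Z(p')$. Hence there is a jump from $h'$ to $h'+1$ in $(p',m')$. The last such jump $p_1'$ is the partner of $m'$, and $f=\{p_1',m'\}$ has a smaller label than $e$.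
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:origin} and~\ref{thm:targets} for $d=1$]
The visitors come from the pairs that straddle the origin. For $k\ge1$ let $R_k=\inf\{x>0:Z(x)=-k\}$ and $L_k=\inf\{x>0:Z((-x)-)=-k\}$; both are almost surely finite. At $-L_k$ the function $Z$ jumps from $-k$ to $-k+1$, on $[-L_k,R_k)$ it is at least $-k+1$, and at $R_k$ it jumps from $-k+1$ to $-k$. So the $+$ at $-L_k$ is matched with the $-$ at $R_k$, and they annihilate at time $(L_k+R_k)/2$. If $R_k<L_k$, the $-$ meteor reaches the origin at time $R_k<(L_k+R_k)/2$; if $L_k<R_k$, the $+$ meteor reaches it at time $L_k<(L_k+R_k)/2$. Now $R_k$ is the position of the $N$-th point to the right of $0$, where $N$ depends only on the signs, so its law has no atoms; and it is independent of $L_k$. Thus $L_k\ne R_k$ almost surely. Every $k$ yields a visitor, and different $k$ yield different visitors. This is Theorem~\ref{thm:origin} for $d=1$.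

By the strong Markov property $(R_k)$ has i.i.d.\ increments, and by reflection in $0$ the sequence $(L_k)$ is an independent copy of $(R_k)$. So $(R_k-L_k)$ is a random walk with symmetric steps. The events $\{R_k>L_k\text{ infinitely often}\}$ and $\{R_k<L_k\text{ infinitely often}\}$ have the same probability and their union has probability $1$. They are invariant under finite permutations of the i.i.d.\ steps, so by the Hewitt--Savage law their probability is $0$ or $1$; hence it is $1$. So almost surely infinitely many $+$ meteors and infinitely many $-$ meteors reach the origin alive, and by invariance the same holds at all rational points $x'$ at once. On reaching $x'$, a $+$ meteor has its center at $x'-\epsilon$ and a $-$ meteor at $x'+\epsilon$. Given $x$, $r$ and a sign in $U$, choose a rational $x'$ with $|x'-\epsilon-x|<r$ for the sign $+$, or with $|x'+\epsilon-x|<r$ for the sign $-$.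
\end{proof}

\begin{remark}
A $+$ meteor added with its front at $0$ is matched with the $-$ at $R_1$, so the typical lifetime has the law of $R_1/2$. It is finite, and its mean is infinite because the number of steps a simple random walk needs to reach $-1$ has infinite mean. This is Theorem~\ref{thm:lifetime} for $d=1$. The proof in the next section does not use the order of the line and covers all $d\ge1$.
\end{remark}

\section{Lifetimes}\label{sec:lifetime}

\subsection{The mean lifetime is infinite}

By Lemma~\ref{lem:insertion}, an added meteor $b$ is killed by the first live meteor it meets, and the expected number of live meteors on its path after time $T$ is $\lambda\int_T^\infty\rho$. If $\int\rho<\infty$, the path is likely to be free after a large time $T$; the trouble is to survive until $T$, and changing the configuration to arrange this may change what comes later. We therefore add not one meteor but a large \emph{crowd} in a small ball. Its members overlap, so they do not interact with each other, and they outnumber the meteors that can reach them before time $T$. What remains is to bound the losses caused, as for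 $b'$ in Example~\ref{ex:path}, by meteors that are alive only because of the crowd.

Let $\zeta$ and $\beta$ be disjoint with $\zeta\cup\beta$ regular. Call $b\in\beta$ a \emph{loss} if it is removed in $\zeta\cup\beta$, and a \emph{direct loss} if it is removed together with some $y\in\zeta$ that satisfies $\tau_y(\zeta)\ge c(b,y)$, that is, a meteor that would be alive at that time without the crowd. In Example~\ref{ex:path}, with $\beta=\{b,b'\}$, there are two losses and only $b$ is direct. This is the worst ratio.

\begin{lemma}\label{lem:crowd}
Let $\zeta$ and $\beta$ be disjoint, with $\beta$ finite and $\zeta\cup\beta$ regular, and suppose that there is no edge inside $\beta$. Then the number of losses is at most twice the number of direct losses.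
\end{lemma}

\begin{proof}
Let $\mathcal{A}=\mathcal{A}(\zeta)$, $\mathcal{A}'=\mathcal{A}(\zeta\cup\beta)$, and let $G$ be the graph on $\zeta\cup\beta$ with edge set $\mathcal{A}\,\triangle\,\mathcal{A}'$. As $\mathcal{A}$ and $\mathcal{A}'$ are matchings, every vertex has degree at most $2$ in $G$, so each component is a cycle or a finite or infinite path and has at most two vertices of degree $1$. A loss has degree exactly $1$, since it lies in one edge of $\mathcal{A}'$ and in no edge of $\mathcal{A}$. So each component contains at most two losses, and it suffices to show that every component with at least one edge contains a direct loss.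

By Proposition~\ref{prop:greedy} such a component has an edge $e$ for which no $f\prec e$ belongs to $G$. Suppose $e\in\mathcal{A}\setminus\mathcal{A}'$. By \eqref{eq:greedy} in $\zeta\cup\beta$ there is $f\prec e$ in $\mathcal{A}'$, and $f\notin\mathcal{A}$ because $f$ shares a vertex with $e\in\mathcal{A}$; so $f\in G$, a contradiction. Suppose $e\in\mathcal{A}'\setminus\mathcal{A}$ with both endpoints in $\zeta$. By \eqref{eq:greedy} in $\zeta$ there is $f\prec e$ in $\mathcal{A}$, and $f\notin\mathcal{A}'$ because $f$ shares a vertex with $e\in\mathcal{A}'$; again a contradiction. Hence $e\in\mathcal{A}'$ has an endpoint $b\in\beta$, and its other endpoint $y$ lies in $\zeta$ because there is no edge inside $\beta$. If $\tau_y(\zeta)<c(b,y)$, the edge $f\in\mathcal{A}$ at $y$ satisfies $f\prec e$ and $f\notin\mathcal{A}'$, a contradiction. So $b$ is a direct loss.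
\end{proof}

Without the hypothesis on $\beta$ the lemma fails: two points of $\beta$ joined by an edge, with $\zeta=\emptyset$, are two losses and neither is direct. This is where the convention on initially overlapping balls matters.

\begin{proposition}\label{prop:mean}
For all $d\ge1$, $\int_0^\infty\rho(t)\,dt=\infty$.
\end{proposition}

\begin{proof}
Suppose $\int\rho<\infty$. Let $B=B(0,\epsilon/2)$, $\beta=\eta|_B$, $\eta_0=\eta\setminus\beta$ and $p_0=\mathbb{P}(\beta=\emptyset)>0$. Any two points of $\beta$ start at distance less than $2\epsilon$, so there is no edge inside $\beta$. The process $\eta_0$ is independent of $\beta$ and has the law of $\eta$ conditioned on $\beta=\emptyset$. For $b\in B\times S^{d-1}$ and $T>0$ let $F_b$ be the event that some $y\in\eta_0$ has $T<c(b,y)<\infty$ and $\tau_y(\eta_0)\ge c(b,y)$. By the Mecke formula and \eqref{eq:rate},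
\[
\mathbb{P}(F_b)\le\frac1{p_0}\,\mathbb{E}\sum_{y\in\eta}\mathbf{1}\{T<c(b,y)<\infty,\ \tau_y(\eta)\ge c(b,y)\}=\frac{\lambda}{p_0}\int_T^\infty\rho(t)\,dt,
\]
where we used that $\mathbb{P}(\tau_y(\eta+y)\ge t)=\rho(t)$ except at the countably many jumps of $\rho$. Choose $T$ so that the right side is at most $\frac18$, and then an integer $M\ge1$ with $M\ge8\,\mathbb{E}\,\#\eta_0|_{B(0,2T+3\epsilon)}$.

The event $\{\#\beta=M\}$ has positive probability, and conditionally on it $\beta$ consists of $M$ i.i.d.\ points of $B\times S^{d-1}$, independent of $\eta_0$. Apply Lemma~\ref{lem:crowd} with $\zeta=\eta_0$. The direct losses at times at most $T$ have distinct partners $y\in\eta_0$, and $|y_0|\le\epsilon/2+2T+2\epsilon<2T+3\epsilon$; their conditional expected number is at most $M/8$. A direct loss $b$ at a time greater than $T$ forces $F_b$; the conditional expected number of these is at most $M/8$. So the conditional expected number of losses is at most $M/2<M$, and with positive probability some meteor that starts in $B$ is never annihilated in $\eta$. By the Mecke formula the expected number of such meteors is $|B|\lim_{t\to\infty}\rho(t)$.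 So the limit is positive, which contradicts $\int\rho<\infty$.
\end{proof}

\subsection{Every meteor is annihilated}

Immortal meteors cannot have positive density, because two positions from which a meteor would live forever, placed on a collision course, produce a collision, and there would be too many of these. To count them we use that $\eta$ is mixing under translations: if $F,F'$ are measurable functions of $\eta$ with values in $[0,1]$ and $\eta-p$ is $\eta$ translated by $-p$, then
\begin{equation}\label{eq:mixing}
\mathbb{E}[F(\eta)F'(\eta-p)]\to\mathbb{E}F(\eta)\;\mathbb{E}F'(\eta)\quad\text{as }|p|\to\infty .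
\end{equation}
Indeed, by martingale convergence $F$ and $F'$ are $L^1$-limits of $[0,1]$-valued functions of $\eta|_{B(0,N)}$, and for these the two sides are equal as soon as $|p|\ge2N$.

\begin{proof}[Proof of Theorem~\ref{thm:lifetime}]
The infinite mean is Proposition~\ref{prop:mean}. Let $g_z(\infty)=\lim_{t\to\infty}g_z(t)$ and $\theta=\mathbb{E}\,g_z(\infty)=\lim_{t\to\infty}\rho(t)$. By the Mecke formula the expected number of meteors that are never annihilated is $\int\theta\,d\mu$, so we must show that $\theta=0$.

Suppose $g_y(\infty)=g_z(\infty)=1$, $c(z,y)<\infty$ and $\eta+y+z$ is regular. We claim that $\{y,z\}$ is active in $\eta+y+z$. By Lemma~\ref{lem:insertion} for the insertion of $y$ in $\eta$, the points of $\eta$ have the same removal times in $\eta+y$ as in $\eta$. By the same lemma for the insertion of $z$ in $\eta$, every $z'\in\eta$ with $c(z,z')<\infty$ has $\tau_{z'}(\eta)<c(z,z')$. So when we insert $z$ in $\eta+y$, the only candidate in the minimum of Lemma~\ref{lem:insertion} is $y$, and the claim follows.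

Let $z=(0,v)$. At most one edge at $z$ is active in $\eta+z$, so the Mecke formula, Lemma~\ref{lem:regular} and the claim give
\[
1\ge\mathbb{E}\sum_{y\in\eta}\mathbf{1}\{\{y,z\}\in\mathcal{A}(\eta+z)\}\ge\int\mathbf{1}\{c(z,y)<\infty\}\,\mathbb{E}[g_z(\infty)g_y(\infty)]\,\mu(dy)=\int_0^\infty\varphi(c)\,dc,
\]
where, in the coordinates of Lemma~\ref{lem:tube} with $u=v-w$ and $s=2\epsilon$,
\[
\varphi(c)=\int_{w\ne v}\sigma(dw)\int_{\xi\perp u,\,|\xi|\le2\epsilon}d\xi\;|u|\;\mathbb{E}\bigl[g_{(0,v)}(\infty)\,g_{(y_0,w)}(\infty)\bigr],\qquad y_0=\xi+\Bigl(\frac{\sqrt{4\epsilon^2-|\xi|^2}}{|u|}+c\Bigr)u .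
\]
For fixed $w\ne v$ and $\xi$ we have $|y_0|\ge c|u|\to\infty$ as $c\to\infty$, and $g_{(y_0,w)}(\infty;\eta)=g_{(0,w)}(\infty;\eta-y_0)$. By \eqref{eq:mixing} the expectation tends to $\theta^2$, and by bounded convergence $\varphi(c)\to\lambda\theta^2$. Since $\varphi$ is integrable, $\theta=0$.
\end{proof}

\section{Visits in dimension $d\ge2$}\label{sec:visits}

\subsection{Visits and the plan of the proof}

Fix $r>0$ and a measurable set $U\subset S^{d-1}$ with $\sigma(U)>0$. For $x\in\mathbb{R}^d$ and $y=(y_0,w)$ with $w\in U$ and $|y_0-x|>r$, let the \emph{arrival time} $\alpha_x(y)$ be the first $t>0$ with $|y(t)-x|\le r$; put $\alpha_x(y)=\infty$ if there is no such $t$, if $w\notin U$, or if $|y_0-x|\le r$. Let $\omega=\kappa_{d-1}r^{d-1}$. By Lemma~\ref{lem:tube} with $u=-w$, for $w\in U$ and Borel $I\subset(0,\infty)$,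
\begin{equation}\label{eq:arrival}
\mathrm{Leb}\{y_0:\alpha_x(y_0,w)\in I\}=\omega|I|,\qquad\text{and}\qquad|y_0+\alpha_x(y)w-x|=r\ \text{ if }\alpha_x(y)<\infty .
\end{equation}
A \emph{visit to $x$}, at time $\alpha_x(y)$, is a point $y\in\eta$ with $\alpha_x(y)<\tau_y(\eta)$. Each meteor makes at most one visit to $x$, and there are finitely many visits in bounded time, since $\alpha_x(y)\le t$ forces $|y_0-x|\le t+r$. By the Mecke formula and \eqref{eq:arrival}, in every dimension,
\begin{equation}\label{eq:mean-visits}
\mathbb{E}\,\#\{\text{visits at times in }I\}=\mathbb{E}\int\mathbf{1}\{\alpha_x(y)\in I\}\,g_y(\alpha_x(y))\,\mu(dy)=\sigma(U)\,\omega\int_I\rho(t)\,dt .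
\end{equation}

\begin{theorem}\label{thm:visits}
Let $d\ge2$. For every $x\in\mathbb{R}^d$, almost surely there are infinitely many visits to $x$.
\end{theorem}

We argue by contradiction. If the theorem fails, there is $T_*\ge1$ with
\[
q=\mathbb{P}(\text{no visit to }x\text{ at a time}\ge T_*)>0,
\]
and $q$ is the same for all $x$ by invariance. Let $K\ge4$ be an integer, fixed in \eqref{eq:K} and depending only on $d,\epsilon,r$. Put $T_n=K^n$ and $A_n=T_n\rho(T_n)$ for $n\ge0$, and $W_n=[T_{n-1},T_n)$ for $n\ge1$. Let $N_n$ be the number of visits to $x$ at times in $W_n$, let $H_s(x)$ be the indicator that there is no visit to $x$ at times in $[T_*,s)$, and let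
\[
\Phi_n=\int\mathbf{1}\{\alpha_x(y)\in W_n\}\,g_y(\alpha_x(y))\,\mu(dy).
\]
Thus $\Phi_n$ is the $\mu$-measure of the positions from which an added meteor would visit $x$ during $W_n$. By \eqref{eq:mean-visits} it has the same mean as $N_n$, and this mean lies between constant multiples of $A_n$ and of $A_{n-1}$. Being an integral over a large region, $\Phi_n$ is easier to estimate than $N_n$.

Fix a lag $\gamma$ and consider the events ``$W_n$ is visited, and there was no visit in $[T_*,T_{n-\gamma})$''. They locate the first visit after $T_*$ up to $\gamma$ scales, so at most $\gamma$ of them occur and their probabilities are summable. We shall show that, on enough scales, their probabilities are at least of order $\min(A_n,1)$, which is not summable by Proposition~\ref{prop:mean}. This takes three estimates: an inequality that bounds the probability from below in terms of $\Phi_n$ (Lemma~\ref{lem:first}), an upper bound $\|\Phi_n\|_3\le CA_n$, which excludes rare bursts of visits (Lemma~\ref{lem:third}), and a lower bound $\mathbb{E}[\Phi_nH_{T_{n-\gamma}}(x)]\ge cA_n$, which says that a silent past does not ruin the future (Lemma~\ref{lem:decor}).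 The constants $C_1,\dots,C_4$ depend only on $d,\epsilon,r$.

\subsection{The first-visitor inequality}

If meteors did not interact, $\Phi_n$ would be a constant $\phi$ and $N_n$ would be Poisson with mean $\phi$, so that $\mathbb{E}[\Phi_n\mathbf{1}\{N_n=0\}]=\phi e^{-\phi}=\mathbb{P}(N_n=1)\le\mathbb{P}(N_n\ge1)$. The inequality survives the interaction, because an added meteor is invisible up to its visit.

\begin{lemma}\label{lem:first}
Let $n\ge1$, $s\le T_{n-1}$, $H=H_s(x)$ and $p=\mathbb{P}(N_n\ge1,H=1)$. Then $\mathbb{E}[\Phi_nH\,\mathbf{1}\{N_n=0\}]\le p$, and consequently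
\begin{equation}\label{eq:first}
\mathbb{E}[\Phi_nH]\le p+\|\Phi_n\|_3\,p^{2/3}.
\end{equation}
\end{lemma}

\begin{proof}
By the Mecke formula, $\mathbb{E}[\Phi_nH\,\mathbf{1}\{N_n=0\}]$ is the expected number of $y\in\eta$ such that
\[
\alpha_x(y)\in W_n,\qquad\tau_y(\eta)>\alpha_x(y),\qquad N_n(\eta\setminus y)=0,\qquad H(\eta\setminus y)=1 .
\]
Let $y$ be such a point. By Lemma~\ref{lem:insertion} the other points have the same removals in $\eta$ and in $\eta\setminus y$ at all times less than $\tau_y(\eta)$, hence they make the same visits at all times up to $\alpha_x(y)$. Since $\alpha_x(y)\ge T_{n-1}\ge s$, this gives $H(\eta)=H(\eta\setminus y)=1$; and $N_n(\eta\setminus y)=0$ implies that in $\eta$ no point other than $y$ visits at a time in $[T_{n-1},\alpha_x(y)]$. So $y$ is the first visitor in $W_n$. There is at most one such point, and its existence implies $N_n(\eta)\ge1$ and $H(\eta)=1$. This proves the first claim. By H\"older's inequality, $\mathbb{E}[\Phi_nH\,\mathbf{1}\{N_n\ge1\}]\le\|\Phi_n\|_3\,p^{2/3}$, and \eqref{eq:first} follows.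
\end{proof}

\subsection{A local upper bound for survival}

The other two estimates need independence. The variable $g_z(t)$ may depend on far away points, but only through long chains, which are unlikely by \eqref{eq:chains}. Put
\[
k(t)=\lceil e^2\lambda t\rceil,\qquad\delta(t)=\exp(-e^2\lambda t),\qquad R=2+r+4\epsilon+2\epsilon e^2\lambda .
\]
For $t\ge1$ and $z\in\mathcal{S}$ let $\eta'=\eta|_{B(z_0,Rt)}$, and let $\hat g_z(t)=1$ if $g_z(t;\eta')=1$ or if $\eta'$ contains a chain of length $k(t)+1$ from $z$ up to $t$; otherwise $\hat g_z(t)=0$. By definition $\hat g_z(t)$ is a function of $\eta|_{B(z_0,Rt)}$. Let $\Lambda_z(t)$ be the event that $\eta$ contains a chain of length $k(t)+1$ from $z$ up to $t$.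

\begin{lemma}\label{lem:local}
For $t\ge1$ and $z\in\mathcal{S}$, almost surely $g_z(t)\le\hat g_z(t)\le g_z(t)+\mathbf{1}_{\Lambda_z(t)}$. Moreover $\mathbb{P}(\Lambda_z(t))\le\delta(t)$, so $\mathbb{E}\,\hat g_z(t)\le\rho(t)+\delta(t)$.
\end{lemma}

\begin{proof}
Let $y_1,\dots,y_j$ be a chain from $z$ up to $t$ with labels $t_1>\dots>t_j$. Follow $z$ from time $0$ to $t_1$, jump to $y_1(t_1)$, follow $y_1$ back to time $t_2$, jump to $y_2(t_2)$, and so on, and finally follow $y_j$ back to time $0$. Speeds are $1$ and jumps have length $2\epsilon$, so
\[
|y_j(0)-z_0|\le t_1+(t_1-t_2)+\dots+(t_{j-1}-t_j)+t_j+2\epsilon j\le2t+2\epsilon j .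
\]
For $j\le k(t)+1\le e^2\lambda t+2$ and $t\ge1$ this is less than $Rt$. So a chain of length $k(t)+1$ in $\eta$ is a chain in $\eta'$, and $\hat g_z(t)=1$ on $\Lambda_z(t)$. Off $\Lambda_z(t)$, all chains from $z$ up to $t$ have length at most $k(t)$, because initial segments of chains are chains; hence $V_t(z)\subset\eta'+z$, and $\hat g_z(t)=g_z(t;\eta')=g_z(t)$ by Proposition~\ref{prop:greedy}. Finally $\mathbb{P}(\Lambda_z(t))\le e^{-k(t)-1}\le\delta(t)$ by \eqref{eq:chains}.
\end{proof}

\subsection{Third moments}

The positions that contribute to $\Phi_n$ lie at distance of order $T_n$ from $x$, and at each of them only a cap of directions of measure of order $T_n^{-(d-1)}$ aims at the target. So $\Phi_n$ is about $T_n$ times a weighted spatial average of survival indicators, with a weight that is spread out in space and concentrated in direction. We consider all such averages at once. Call a deterministic measurable $f:\mathcal{S}\to[0,\infty)$ \emph{admissible} if $\int f(z_0,w)\,\sigma(dw)\le1$ for almost every $z_0$. For $t\ge1$ let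
\[
\Gamma(t)=\sup_{Q,f}\ \mathbb{E}\Bigl[\Bigl(t^{-d}\int_{Q\times S^{d-1}}g_z(t)f(z)\,\mu(dz)\Bigr)^3\Bigr]\le1,
\]
where $Q$ ranges over cubes of side $t$ and $f$ over admissible functions. We would like to bound $\Gamma(t)$ by a multiple of $\rho(t)^3$. But the range $Rt$ of $g_z(t)$ exceeds the side of the cube, so there is no independence to use at time $t$. Since $g_z$ is nonincreasing in time we may go back to time $t/K$, when the cube contains many independent parts.

\begin{lemma}\label{lem:recursion}
There is $C_1$ such that for all integers $K\ge1$ and all $u\ge1$,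
\[
\Gamma(Ku)\le C_1\bigl[\rho(u)^3+K^{-2d}\,\Gamma(u)+\delta(u)\bigr].
\]
\end{lemma}

\begin{proof}
Let $Q$ be a cube of side $Ku$, let $f$ be admissible and $X=\int_{Q\times S^{d-1}}g_z(Ku)f\,d\mu$. Split $Q$ into $\nu=K^d$ cubes $Q_i$ of side $u$. Let $\hat X_i$, $X_i$, $Y_i$ be the integrals over $Q_i\times S^{d-1}$ of $\hat g_z(u)f$, $g_z(u)f$, $\mathbf{1}_{\Lambda_z(u)}f$. By monotonicity in time and Lemma~\ref{lem:local}, $X\le\sum_i\hat X_i$, $\hat X_i\le X_i+Y_i$ and
\[
\mathbb{E}\hat X_i\le a:=u^d(\rho(u)+\delta(u)).
\]
Since $0\le Y_i\le u^d$ and $\mathbb{E}Y_i\le u^d\delta(u)$, we have $\mathbb{E}Y_i^3\le u^{3d}\delta(u)$. With $(x_1+x_2)^3\le4x_1^3+4x_2^3$ and the Cauchy--Schwarz inequality for $\hat X_i^{1/2}\cdot\hat X_i^{3/2}$,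
\[
\mathbb{E}\hat X_i^3\le b:=4u^{3d}(\Gamma(u)+\delta(u)),\qquad\mathbb{E}\hat X_i^2\le(ab)^{1/2}.
\]
Color the cubes by their index modulo $\lceil2R\rceil+2$ in each coordinate; there are at most $L=(\lceil2R\rceil+2)^d$ colors. Distinct cubes of one color are at distance at least $(\lceil2R\rceil+1)u>2Ru$, and $\hat X_i$ depends only on $\eta$ within distance $Ru$ of $Q_i$. So the $\hat X_i$ of one color are independent. Expand the cube of their sum, which has at most $\nu$ terms, according to whether three, two or one distinct indices occur:
\[
\mathbb{E}\Bigl(\sum_{\text{one color}}\hat X_i\Bigr)^3\le\nu^3a^3+3\nu^2a(ab)^{1/2}+\nu b\le\frac52\,(\nu^3a^3+\nu b),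
\]
because $\nu^2a(ab)^{1/2}=(\nu^3a^3\cdot\nu b)^{1/2}\le\frac12(\nu^3a^3+\nu b)$. Using $(\sum_{j\le L}x_j)^3\le L^2\sum_jx_j^3$ to sum over colors and dividing by $(Ku)^{3d}=\nu^3u^{3d}$, we get
\[
\mathbb{E}\bigl[(X/(Ku)^d)^3\bigr]\le\frac52L^3\Bigl[(\rho(u)+\delta(u))^3+4\nu^{-2}(\Gamma(u)+\delta(u))\Bigr].
\]
As $(\rho(u)+\delta(u))^3\le4\rho(u)^3+4\delta(u)$, the lemma holds with $C_1=20L^3$.
\end{proof}

The quantity to compare with $A_n^3$ is $m(t)=t^3\Gamma(t)$. Multiply the recursion by $(Ku)^3$ and take $u=T_l$. Since $d\ge2$ we have $K^{3-2d}\le K^{-1}$, so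
\[
m(T_{l+1})\le C_1K^3\bigl[A_l^3+T_l^3\delta(T_l)\bigr]+\frac{C_1}{K}\,m(T_l).
\]
As $C_1$ does not depend on $K$, we can now fix an integer
\begin{equation}\label{eq:K}
K\ge\max(4,\,8R,\,16C_1).
\end{equation}
Iterating, with $m(1)\le1$, gives for $n\ge0$
\begin{equation}\label{eq:iterated}
m(T_n)\le C_1K^3\sum_{l=0}^{n-1}16^{-(n-1-l)}\bigl[A_l^3+T_l^3\delta(T_l)\bigr]+16^{-n}.
\end{equation}

\begin{remark}
This is the only place where $d\ge2$ is used, and it explains the exponent $3$. For $d=1$ the factor $K^{3-2d}$ equals $K$ and the recursion does not contract. With second moments, the expansion $\nu^2a^2+\nu b$ leads to the factor $K^{2-d}$, which does not beat the constant in front of it when $d=2$.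
\end{remark}

\begin{lemma}\label{lem:link}
There is $C_2$ such that $\|\Phi_n\|_3\le C_2\,m(T_{n-1})^{1/3}$ whenever $T_{n-1}\ge4r$.
\end{lemma}

\begin{proof}
Let $t=T_{n-1}$. If $\alpha_x(y)\in W_n=[t,Kt)$, then $t/2\le|y_0-x|\le2Kt$ by \eqref{eq:arrival}. For such $y_0$, the directions whose ray meets the closed ball of radius $r$ about $x$ form a cap of angular radius $\arcsin(r/|y_0-x|)\le\pi r/t$. A cap of angular radius $\phi$ has $\sigma$-measure proportional to $\int_0^\phi\sin^{d-2}$, so ours has measure at most $C_3t^{-(d-1)}$. Therefore $f(y)=C_3^{-1}t^{d-1}\mathbf{1}\{\alpha_x(y)\in W_n\}$ is admissible. It vanishes unless $y_0$ lies in the cube with center $x$ and side $4Kt$, which splits into $(4K)^d$ cubes $Q$ of side $t$. Since $g_y(\alpha_x(y))\le g_y(t)$,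
\[
\Phi_n\le C_3t^{-(d-1)}\sum_Q\int_{Q\times S^{d-1}}g_y(t)f(y)\,\mu(dy),
\]
and Minkowski's inequality gives $\|\Phi_n\|_3\le C_3t^{-(d-1)}(4K)^dt^d\,\Gamma(t)^{1/3}=C_3(4K)^d\,m(t)^{1/3}$.
\end{proof}

\subsection{Good scales}

Our upper bound on $\|\Phi_n\|_3$ involves $A_0,\dots,A_{n-2}$, whereas the lower bound on the mean of $\Phi_n$ involves $A_n$, and we know nothing about the regularity of the sequence $(A_n)$. We therefore keep only the scales at which $A_n$ is not much smaller than its predecessors. Call $n\ge0$ \emph{good} if $A_n\ge\frac14\sum_{j=1}^n2^{-j}A_{n-j}$. If $n$ is good, then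
\begin{equation}\label{eq:good}
A_{n-j}\le4\cdot2^jA_n\quad(1\le j\le n),\qquad A_n\ge\tfrac14\,2^{-n}A_0,\qquad A_0=\rho(1)>0 .
\end{equation}
Good scales carry most of the mass: for every $N$,
\[
\sum_{n\le N,\ n\text{ not good}}A_n\le\frac14\sum_{n\le N}\sum_{j=1}^n2^{-j}A_{n-j}\le\frac14\sum_{l\le N}A_l .
\]
Since $\rho$ is nonincreasing, $\int_1^\infty\rho\le\sum_{n\geq 0}(T_{n+1}-T_n)\rho(T_n)\le K\sum_nA_n$, so Proposition~\ref{prop:mean} gives
\begin{equation}\label{eq:diverge}
\sum_{n\text{ good}}A_n=\infty .
\end{equation}

\begin{lemma}\label{lem:third}
There is $C_4$ such that $\|\Phi_n\|_3\le C_4A_n$ for all good $n\ge1$ with $T_{n-1}\ge4r$.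
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:link} it suffices to bound $m(T_{n-1})$ by a constant times $A_n^3$. Use \eqref{eq:iterated} with $n-1$ in place of $n$. By \eqref{eq:good}, $A_l^3\le64\cdot8^{n-l}A_n^3$, so
\[
\sum_{l=0}^{n-2}16^{-(n-2-l)}A_l^3\le64\cdot64\sum_{l=0}^{n-2}2^{-(n-2-l)}A_n^3\le2^{13}A_n^3 .
\]
The remaining terms are at most $16^{-n}\bigl[C_1K^3\,16^2\sum_{l\ge0}16^lK^{3l}\delta(K^l)+16\bigr]$. The series converges because $\delta(K^l)=\exp(-e^2\lambda K^l)$, and $16^{-n}\le8^{-n}\le(4/A_0)^3A_n^3$ by \eqref{eq:good}.
\end{proof}

\subsection{Decorrelation by sliding the target}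

The event $\{H_s(x)=1\}$ has probability at least $q$ and is essentially determined near $x$, within distance $Rs$. A meteor that visits $x$ during $W_n$ must cross the region that this neighborhood influences, so its survival is not independent of $H_s(x)$, and without monotonicity we have no correlation inequality. The way out is geometric. A meteor with direction $w$ that arrives at $x$ alive has arrived alive, a time $a$ earlier, at $x-aw$. So one random variable bounds from below the intensity of visits in direction $w$ at many targets $x-a_iw$ at once (Figure~\ref{fig:slide}). These targets are far apart on the scale $s$, so a fixed fraction of them is silent outside an event of small probability. On that event we can afford to bound survival crudely by survival up to an earlier time, which is independent of the event.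

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[dashed] (0,0) circle (1.1);
\node[above] at (0,1.1) {$B(y_0,Rt_0)$};
\draw (5.5,0) circle (0.5);
\draw (7,0) circle (0.5);
\draw (8.5,0) circle (0.5);
\fill[gray] (5.5,0) circle (0.13);
\fill[gray] (7,0) circle (0.13);
\fill[gray] (8.5,0) circle (0.13);
\fill[gray] (10,0) circle (0.13);
\draw[->,thick] (0,0) -- (11.2,0) node[right] {$w$};
\fill (0,0) circle (0.06) node[below] {$y_0$};
\node[below] at (5.5,-0.55) {$x-a_3w$};
\node[below] at (7,-0.55) {$x-a_2w$};
\node[below] at (8.5,-0.55) {$x-a_1w$};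
\node[below] at (10,-0.55) {$x$};
\node[above] at (7,0.55) {radius $Rs$, spacing $3Rs$};
\end{tikzpicture}
\caption{A meteor that starts at $y_0$ with direction $w$ and reaches the target at $x$ alive has passed alive through the shifted targets at $x-a_iw$ (gray balls of radius $r$). Whether a shifted target is silent before time $s$ is read, up to a small error, in a ball of radius $Rs$ around it. These balls are disjoint from each other and from the dashed ball, which determines an upper bound for the survival of the meteor up to time $t_0$.}
\label{fig:slide}
\end{figure}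

\begin{lemma}\label{lem:decor}
Let $c_0=\sigma(U)q\omega/8$. There are integers $\gamma\ge2$ and $n_0$ such that $\mathbb{E}[\Phi_nH_{T_{n-\gamma}}(x)]\ge c_0A_n$ for all good $n\ge n_0$.
\end{lemma}

\begin{proof}
Fix an integer $J\ge\max\bigl(3,\,16K(16K+1)/q^2\bigr)$, the number of shifted targets, and then $\gamma\ge2$ with $K^{\gamma-1}\ge3RJ$. Let $n\ge\gamma$ be good with $T_{n-1}\ge4r$, and put
\[
t=T_{n-1},\qquad t_0=T_{n-2},\qquad s=T_{n-\gamma},\qquad a_i=3Rsi\quad(1\le i\le J).
\]
Then $W_n=[t,Kt)$, $a_i\le t$, $Rs\le t/8$, and $Rt_0\le t/8$ by \eqref{eq:K}. For $w\in U$, an interval $I\subset(0,\infty)$ and $x'\in\mathbb{R}^d$ let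
\[
\psi_w(I;x')=\int_{\mathbb{R}^d}\mathbf{1}\{\alpha_{x'}(y_0,w)\in I\}\,g_{(y_0,w)}(\alpha_{x'}(y_0,w))\,dy_0,
\]
so that $\Phi_n=\int_U\psi_w(W_n;x)\,\sigma(dw)$. It suffices to show $\mathbb{E}[\psi_w(W_n;x)H_s(x)]\ge\frac{q\omega}8A_n$ for each $w\in U$ and all good $n\ge n_0$, with $n_0$ independent of $w$.

\emph{Step 1: sliding.} If $y$ has direction $w$ and $a<\alpha_x(y)<\infty$, then $\alpha_{x-aw}(y)=\alpha_x(y)-a$, because $y(t')-(x-aw)=y(t'+a)-x$. Let $\psi^*=\psi_w([2t,Kt);x)$ and $0\le a\le t$. If $\alpha_x(y)\in[2t,Kt)$, then $\alpha_{x-aw}(y)\in[t,Kt)$ and $g_y(\alpha_{x-aw}(y))\ge g_y(\alpha_x(y))$. Hence $\psi_w(W_n;x-aw)\ge\psi^*$. By translation invariance,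
\[
\mathbb{E}[\psi_w(W_n;x)H_s(x)]=\mathbb{E}[\psi_w(W_n;x-a_iw)H_s(x-a_iw)]\ge\mathbb{E}[\psi^*H_s(x-a_iw)].
\]
Averaging over $i$, with $\bar H=\frac1J\sum_iH_s(x-a_iw)$,
\begin{equation}\label{eq:slide}
\mathbb{E}[\psi_w(W_n;x)H_s(x)]\ge\mathbb{E}[\psi^*\bar H]\ge\frac q2\Bigl(\mathbb{E}\psi^*-\mathbb{E}\bigl[\psi^*\mathbf{1}\{\bar H<q/2\}\bigr]\Bigr).
\end{equation}
By \eqref{eq:arrival} and $K\ge4$, $\mathbb{E}\psi^*=\omega\int_{2t}^{Kt}\rho\ge\omega(K-2)t\,\rho(Kt)\ge\frac\omega2A_n$.

\emph{Step 2: a local version of $H_s$.} Let $k=k(s)$. For $x'\in\mathbb{R}^d$, call distinct points $y_1,\dots,y_j$ a \emph{$j$-sequence} if $s>\alpha_{x'}(y_1)\ge c(y_1,y_2)>\dots>c(y_{j-1},y_j)$, and let $G(x')$ be the event that $\eta$ contains a $(k+1)$-sequence. As in \eqref{eq:chains}, using \eqref{eq:arrival} for $y_1$ and \eqref{eq:rate} for the other points,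
\[
\mathbb{P}(G(x'))\le\omega\lambda^k\frac{s^{k+1}}{(k+1)!}=\frac\omega\lambda\,\frac{(\lambda s)^{k+1}}{(k+1)!}\le\frac\omega\lambda\,\delta(s).
\]
Go from $x'$ to $y_1(\alpha_{x'}(y_1))$, and then backward in time along $y_1,\dots,y_j$ with jumps of length $2\epsilon$ at the labels. For $j\le k+1$ and $s\ge1$ this gives $|y_j(0)-x'|\le r+s+2\epsilon(j-1)\le r+s+2\epsilon(e^2\lambda s+1)<Rs$. So $G(x')$ is determined by $\eta'=\eta|_{B(x',Rs)}$. Off $G(x')$, every $y_1\in\eta$ with $\alpha_{x'}(y_1)<s$ lies in $\eta'$, its chains up to time $\alpha_{x'}(y_1)$ have length less than $k$ and lie in $\eta'$, and by Proposition~\ref{prop:greedy} it visits $x'$ in $\eta$ if and only if it does in $\eta'$. Hence $\check H(x')=H_s(x')\mathbf{1}_{G(x')^c}\le H_s(x')$ is almost surely equal to a function of $\eta|_{B(x',Rs)}$. Since $\mathbb{E}H_s(x')\ge q$, we have $\mathbb{E}\check H(x')\ge q-\frac\omega\lambda\delta(s)\ge\frac34q$ for large $n$.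

\emph{Step 3: the bad event.} Let $\mathcal{B}=\{\frac1J\sum_i\check H(x-a_iw)<q/2\}$, which contains $\{\bar H<q/2\}$. The balls $B(x-a_iw,Rs)$ are disjoint, so the $J$ indicators are independent. Their average has mean at least $\frac34q$ and variance at most $\frac1{4J}$, and Chebyshev's inequality gives $\mathbb{P}(\mathcal{B})\le\frac1{4J}\,(4/q)^2=4/(Jq^2)$.

Let $y=(y_0,w)$ with $\alpha_x(y)\in[2t,Kt)$. By \eqref{eq:arrival}, $|y_0-(x-a_iw)|\ge\alpha_x(y)-a_i-r\ge t-r\ge\frac34t>Rt_0+Rs$ for every $i$. So $\hat g_y(t_0)$ and $\mathcal{B}$ depend on $\eta$ in disjoint regions and are independent. Since $g_y(\alpha_x(y))\le g_y(t_0)\le\hat g_y(t_0)$, Lemma~\ref{lem:local} and \eqref{eq:arrival} give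
\[
\mathbb{E}[\psi^*\mathbf{1}_{\mathcal{B}}]\le\omega Kt\,\bigl(\rho(t_0)+\delta(t_0)\bigr)\,\mathbb{P}(\mathcal{B}).
\]
By \eqref{eq:good}, $t\rho(t_0)=KA_{n-2}\le16KA_n$, and $t\delta(t_0)=K^{n-1}\exp(-e^2\lambda K^{n-2})\le\frac142^{-n}A_0\le A_n$ for large $n$. By the choice of $J$,
\[
\mathbb{E}[\psi^*\mathbf{1}_{\mathcal{B}}]\le\omega K(16K+1)\frac4{Jq^2}A_n\le\frac\omega4A_n .
\]
Inserting this and the bound on $\mathbb{E}\psi^*$ in \eqref{eq:slide} gives $\frac q2\bigl(\frac\omega2-\frac\omega4\bigr)A_n=\frac{q\omega}8A_n$. None of the conditions on $n$ involves $w$.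
\end{proof}

The order of the choices matters. The loss $16K$ from going back to time $t_0$ is fixed first, $J$ is chosen to beat it, and only then is the lag $\gamma$ chosen so that $J$ disjoint balls fit along the path. Taking $t_0=s$ would make the loss grow with $\gamma$, faster than the number of targets that fit.

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:visits}]
Let $E_n=\{N_n\ge1,\ H_{T_{n-\gamma}}(x)=1\}$ and $p_n=\mathbb{P}(E_n)$ for $n\ge\gamma$. For large good $n$, the inequality \eqref{eq:first} with $s=T_{n-\gamma}\le T_{n-1}$ and Lemmas~\ref{lem:third} and~\ref{lem:decor} give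
\[
c_0A_n\le p_n+C_4A_n\,p_n^{2/3}.
\]
One of the two terms on the right is at least $c_0A_n/2$, so $p_n\ge c_0A_n/2$ or $p_n\ge(c_0/2C_4)^{3/2}$. Thus $p_n\ge c\min(A_n,1)$ with $c>0$. By \eqref{eq:diverge}, $\sum_{n\text{ good}}\min(A_n,1)=\infty$, and therefore $\sum_np_n=\infty$.

On the other hand, let $T_{n-1}\ge T_*$. On $E_n$ there is a visit at a time in $[T_*,T_n)$, so the first visit at a time $\ge T_*$ exists, and its time $V$ satisfies $T_{n-\gamma}\le V<T_n$. For a given $V$ this holds for at most $\gamma$ values of $n$. So at most $\gamma$ of these events $E_n$ occur in any realization, and the sum of the corresponding $p_n$ is at most $\gamma$. This contradiction proves the theorem.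
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:origin} for $d\ge2$]
Apply Theorem~\ref{thm:visits} with $x=0$, $r=\epsilon/2$, $U=S^{d-1}$. The visits are made by distinct meteors. At time $\alpha_0(y)<\tau_y$ the center of a visiting meteor is at distance $\epsilon/2$ from the origin, so the origin lies in the interior of its ball strictly before its annihilation.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:targets} for $d\ge2$]
Apply Theorem~\ref{thm:visits} to all triples $(x',r',U')$ with $x'\in\mathbb{Q}^d$, $r'>0$ rational and $U'$ a nonempty member of a countable base of the topology of $S^{d-1}$; such $U'$ have $\sigma(U')>0$. Almost surely the conclusion holds for all these triples. Given $(x,r,U)$, choose a triple with $|x'-x|+r'<r$ and $U'\subset U$. A visit for $(x',r',U')$ is made by a meteor with direction in $U$ whose center is within distance $r$ of $x$ before its annihilation.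
\end{proof}

Together with Section~\ref{sec:one}, this proves Theorems~\ref{thm:origin} and~\ref{thm:targets} for all $d\ge1$ and $\epsilon>0$.

\begin{thebibliography}{9}

\bibitem{BFGJK}
Itai Benjamini, Eric Foxall, Ori Gurel-Gurevich, Matthew Junge, Harry Kesten,
\emph{Site recurrence for coalescing random walk},
arXiv:1510.04721 (2015).

\end{thebibliography}
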